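\title{A bound on the toughness of minimally tough chordal graphs}

\begin{abstract}
A graph is minimally $t$-tough if its toughness is $t$ and the deletion of any edge lowers the toughness. We prove that for every real $t\ge 8$, every non-complete chordal $t$-tough graph has an edge whose deletion leaves a $t$-tough graph. Hence every minimally $t$-tough chordal graph with finite $t$ satisfies $t<8$. The proof encodes the toughness inequalities by a modular function on the subtrees of a clique tree. If no edge can be deleted, this function is bounded from above, while an exact averaging identity bounds it from below on average; a charging argument shows that the two bounds are incompatible.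
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $c(H)$ for the number of connected components of a graph $H$, with $c(H)=0$ if $H$ has no vertices, and we call $H$ disconnected if $c(H)\ge2$. For a real number $t$, a graph $G$ is \emph{$t$-tough} if
\[
|S|\ge t\cdot c(G-S)
\]
for every set $S\subseteq V(G)$ such that $G-S$ is disconnected. The \emph{toughness} $\tau(G)$ is the largest $t$ for which $G$ is $t$-tough, unless $G$ is complete, in which case $\tau(G)=\infty$. Thus $\tau(G)$ is the lowest price, in deleted vertices per resulting component, at which $G$ can be broken apart. A disconnected graph has toughness $0$, and in a $t$-tough graph every set whose deletion disconnects the graph has at least $2t$ vertices. A graph $G$ is \emph{minimally $t$-tough} if $\tau(G)=t$ and $\tau(G-e)<t$ for every edge $e$.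

Without a restriction on the graphs, minimally $t$-tough graphs exist for arbitrarily large $t$. Let $K_n^-$ be the complete graph on $n\ge3$ vertices with one edge removed. The only set that disconnects it consists of the $n-2$ vertices other than the two nonadjacent ones, so $\tau(K_n^-)=(n-2)/2$. Now delete edges one at a time as long as this is possible without lowering the toughness. Deleting an edge never raises the toughness, and the edgeless graph has toughness $0$, so the process stops at a minimally $\frac{n-2}{2}$-tough graph.

A graph is \emph{chordal} if it has no induced cycle of length at least $4$. The graphs $K_n^-$ are chordal, so chordal graphs of arbitrarily large finite toughness exist; but deleting edges can create induced cycles, and the process above gives no control over the graph at which it stops. Minimally tough chordal graphs of small toughness are easy to find: the star $K_{1,k}$ with $k\ge2$ has toughness $1/k$, and deleting any edge disconnects it. It is known that there is no minimally $t$-tough chordal graph with $1/2<t\le1$. The following question comes from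 the paper of Gollin, Milani\v{c} and Ogrin~\cite{GMO}.

\begin{quote}
Is there a real number $\hat t$ such that every minimally $t$-tough chordal graph with finite toughness satisfies $t\le\hat t$?
\end{quote}

There is a reason to expect the answer yes. As we recall in Section~\ref{sec:M}, a non-complete chordal $t$-tough graph is glued together from cliques with at least $2t+1$ vertices. The ends of any edge therefore have at least $2t-1$ common neighbors, all of which must be deleted before the absence of the edge can be felt, so for large $t$ some edge ought to be redundant. We confirm this.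

\begin{theorem}\label{thm:main}
Let $t\ge8$ be real and let $G$ be a non-complete chordal $t$-tough graph. Then $G$ has an edge $e$ such that $G-e$ is $t$-tough.
\end{theorem}

\begin{corollary}\label{cor:main}
Every minimally $t$-tough chordal graph with finite $t$ satisfies $t<8$. In particular, the question has a positive answer with $\hat t=8$.
\end{corollary}

\begin{proof}
Let $G$ be chordal and minimally $t$-tough with $8\le t<\infty$. Then $G$ is non-complete and $t$-tough, so Theorem~\ref{thm:main} gives an edge $e$ with $\tau(G-e)\ge t$, contrary to minimality.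
\end{proof}

We do not claim that $8$ is optimal; the range $1<t<8$ is not settled here. The examples above show that no hypothesis of Theorem~\ref{thm:main} can simply be dropped. Stars exclude a statement for all $t>0$. The complete graph $K_n$ is $t$-tough for every $t$, but $K_n^-$ is not when $3\le n<2t+2$. And for $n\ge18$ the deletion process started at $K_n^-$ ends at a non-complete $\frac{n-2}{2}$-tough graph with no deletable edge; by the theorem, that graph is not chordal.

\section{Critical edges and powers of paths}\label{sec:paths}

Let $G=(V,E)$ be $t$-tough with $t>0$. An edge $e$ is \emph{critical} if $G-e$ is not $t$-tough. A \emph{witness} for $e$ is a set $S\subseteq V$ such that $G-e-S$ is disconnected and $|S|<t\,c(G-e-S)$; thus $e$ is critical exactly if it has a witness.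

\begin{lemma}\label{lem:witness}
If $S$ is a witness for $e=uv$, then $u,v\notin S$, the vertices $u$ and $v$ lie in different components of $G-e-S$, and $S$ contains all common neighbors of $u$ and $v$.
\end{lemma}

\begin{proof}
If $u\in S$, or $v\in S$, or $u$ and $v$ lie in the same component of $G-e-S$, then $c(G-S)=c(G-e-S)\ge2$ and $|S|<t\,c(G-S)$, which contradicts the toughness of $G$. A common neighbor outside $S$ would join $u$ to $v$ in $G-e-S$.
\end{proof}

The following family shows the mechanism of the proof, and it shows that the heuristic of the introduction has no room to spare.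

\begin{example}\label{ex:path}
Let $k\ge1$ and $n\ge k+2$, and let $G=P_n^k$ be the graph on $\{1,\dots,n\}$ in which $i\ne j$ are adjacent if $|i-j|\le k$. It is chordal: on a cycle of length at least $4$, the two neighbors of the smallest vertex $i$ lie in $\{i+1,\dots,i+k\}$ and are adjacent. Its toughness is $t=k/2$. Indeed, list the vertices outside $S$ in increasing order. If $G-S$ has $c\ge2$ components, then at least $c-1$ consecutive pairs in the list are nonadjacent, and each such pair encloses at least $k$ vertices of $S$. So $|S|\ge k(c-1)\ge kc/2$, with equality for $S=\{2,\dots,k+1\}$.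

The long edges $e=\{i,i+k\}$ are critical: deleting the $k-1<2t$ vertices between $i$ and $i+k$ disconnects $G-e$. For $k=1$ every edge is long, and the path is minimally $\frac12$-tough.

For $k\ge2$ and $k\le i\le n-k$, the short edge $e=\{i,i+1\}$ is not critical. Suppose that $S$ is a witness. By Lemma~\ref{lem:witness}, $S$ avoids $i,i+1$ and contains the common neighbors $i-k+1,\dots,i-1$ and $i+2,\dots,i+k$. Every edge $ab\ne e$ with $a\le i<b$ has an end among these: if $a<i$ then $a\ge b-k\ge i-k+1$, and if $b>i+1$ then $b\le a+k\le i+k$. Hence $c(G-e-S)=c_1+c_2$, where $c_1\ge1$ counts the components on the left of $e$ and $c_2\ge1$ those on the right. Let $S_1,S_2$ be the parts of $S$ on the two sides. Then $|S_j|\ge k-1$ and, by the count above, $|S_j|\ge k(c_j-1)$. With $k=2t$ this gives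
\[
|S_j|-tc_j\ge t-1\quad(c_j=1),\qquad |S_j|-tc_j\ge t(c_j-2)\quad(c_j\ge2).
\]
Both bounds are nonnegative, so $|S|\ge t\,c(G-e-S)$ and $S$ is not a witness.

The candidates $(c_1,c_2)=(1,1)$, $(1,2)$, $(2,2)$ miss by at least $2t-2$, $t-1$, $0$, respectively. The last bound is attained when $k+2\le i\le n-k-2$: the set $S=\{i-k,\dots,i-1\}\cup\{i+2,\dots,i+k+1\}$ has $4t$ vertices, it isolates both $i$ and $i+1$, and $G-e-S$ has four components.
\end{example}

Two features of this example persist in general. First, a witness treats each end of the edge in one of two ways: the end is cut off completely, or it stays attached to one piece of the rest of the graph. This gives three types of critical edges (Section~\ref{sec:critical}). Second, for every $k\ge2$ the short edge survives with slack exactly $0$, so estimates that lose a constant at each vertex are useless. We need exact bookkeeping, and Section~\ref{sec:M} sets it up: a function $M$ on the subtrees of a clique tree that behaves like a measure. If every edge is critical, $M$ is small on the subtrees $T_v$ of the vertices and on many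 unions $T_u\cup T_v$. Double counting shows that $M(T_v)$ is at least $2t+1$ on average (Section~\ref{sec:average}). Sections~\ref{sec:classes}--\ref{sec:charge} show that these two facts contradict each other.

\section{A modular function on the clique tree}\label{sec:M}

In this section $t>0$ and $G=(V,E)$ is a non-complete chordal $t$-tough graph; no edge is assumed to be critical. Put $N=|V|$ and $\theta=2t+1$. The graph $G$ is connected, since otherwise $S=\emptyset$ violates toughness.

\subsection*{Clique trees}
Chordality enters the proof through one theorem (Buneman, Gavril, Walter): a chordal graph has a \emph{clique tree}, that is, a tree $T$ whose nodes are the maximal cliques of $G$ such that for every vertex $v$ the set $T_v$ of nodes containing $v$ induces a connected subgraph of $T$. We fix a clique tree $T$. We say ``vertex'' for $G$ and ``node'' for $T$; a node $x$ is a set of vertices and $|x|$ is its size. A \emph{subtree} is a nonempty set of nodes inducing a connected subgraph of $T$. If two subtrees share a node, their union and their intersection are subtrees. Distinct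 vertices $u,v$ are adjacent if and only if $T_u\cap T_v\ne\emptyset$. For a nonempty clique $X$ the set $\bigcap_{v\in X}T_v$ consists of the maximal cliques containing $X$; it is nonempty, and hence a subtree. Since $G$ is not complete, $T$ has at least two nodes.

For an edge $f=xy$ of $T$ put $s_f=x\cap y$, and let $V_{x\to y}$ be the set of vertices $v$ such that $T_v$ lies in the component of $T-f$ containing $y$. For a subtree $A$ let $V(A)$ be the union of its nodes, $E(A)$ the set of edges of $T$ with both ends in $A$, and $\partial A$ the set of oriented edges $x\to y$ with $x\in A$, $y\notin A$.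

\begin{lemma}\label{lem:sep}
\begin{enumerate}
\item[(a)] For every edge $f=xy$ of $T$, the set $V\setminus s_f$ is the disjoint union of the nonempty sets $V_{x\to y}$ and $V_{y\to x}$, and no edge of $G$ joins them.
\item[(b)] For every subtree $A$, the set $V\setminus V(A)$ is the disjoint union of the nonempty sets $V_b$, $b\in\partial A$, and no edge of $G$ joins two of them.
\item[(c)] $|s_f|\ge2t$ for every edge $f$ of $T$, $|x|\ge\theta$ for every node $x$, and $N\ge2t+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The connected set $T_v$ meets both components of $T-f$ exactly if it contains $x$ and $y$, that is, if $v\in s_f$. Vertices of different parts have disjoint subtrees and are nonadjacent. As $x$ and $y$ are distinct maximal cliques, $y\setminus x\ne\emptyset$, and $y\setminus x\subseteq V_{x\to y}$; the same holds with $x$ and $y$ exchanged.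

(b) We have $v\notin V(A)$ exactly if $T_v$ is disjoint from $A$, that is, if $T_v$ lies in one component of $T-A$. These components are the $y$-sides of the edges $x\to y$ in $\partial A$.

(c) By (a), $G-s_f$ is disconnected, so $|s_f|\ge2t$ and $N\ge|s_f|+2$. Every node $x$ is incident with an edge $f$, and $s_f$ is a proper subset of $x$.
\end{proof}

\subsection*{The functions $M$ and $m$}
For $S\subseteq V$ let $\sigma(S)=|S|-t\,c(G-S)$ be the slack of $S$ in the toughness inequality. For a subtree $A$ and an edge $f$ of $T$ define
\[
M(A)=\min\{\sigma(S):V(A)\subseteq S\subseteq V\},\qquad m(f)=\min\{\sigma(S):s_f\subseteq S\subseteq V\}.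
\]
So $M(A)$ is the least slack that can be reached by someone who is forced to delete all of $V(A)$. This is the quantity relevant to a critical edge $uv$: a witness together with $u,v$ contains every node of $T_u\cap T_v$. We write $M(x)=M(\{x\})$ for a node $x$ and $M(v)=M(T_v)$ for a vertex $v$.

Once $V(A)$ is deleted, the pieces $V_b$ no longer interact, so the minimization splits. For an oriented edge $b=(x\to y)$ put
\[
p(b)=\max_{Y\subseteq V_b}\bigl(t\,c(G[V_b\setminus Y])-|Y|\bigr).
\]
The choice $Y=\emptyset$ gives $p(b)\ge t$.

\begin{lemma}\label{lem:M}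
\begin{enumerate}
\item[(a)] $M(A)=|V(A)|-\sum_{b\in\partial A}p(b)$, and $m(f)=|s_f|-p(x\to y)-p(y\to x)$ for $f=xy$. In particular $M(T)=N$.
\item[(b)] $m(f)\ge0$; $M(x)\ge m(f)$ if $f$ is incident with $x$; $M(A)\le M(B)$ if $A\subseteq B$; and $M\ge0$.
\item[(c)] $M(A)=\sum_{x\in A}M(x)-\sum_{f\in E(A)}m(f)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $S\supseteq V(A)$, Lemma~\ref{lem:sep}(b) gives
\[
\sigma(S)=|V(A)|+\sum_{b\in\partial A}\bigl(|S\cap V_b|-t\,c(G[V_b\setminus S])\bigr),
\]
and the summands are minimized independently, with minima $-p(b)$. For $m(f)$ use Lemma~\ref{lem:sep}(a) in the same way.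

(b) Let $S\supseteq s_f$. If $c(G-S)\ge2$, then $\sigma(S)\ge0$ by toughness. If $c(G-S)\le1$, then $\sigma(S)\ge 2t-t>0$. So $m(f)\ge0$. A minimum over a smaller family of sets $S$ is at least as large; this gives the next two claims, as $s_f\subseteq x$ and $V(A)\subseteq V(B)$. Finally $M(A)\ge M(x)\ge m(f)\ge0$ for any $x\in A$ and any edge $f$ at $x$.

(c) For $v\in V(A)$ the subtree $T_v\cap A$ has one more node than edges, and an edge $f\in E(A)$ belongs to it exactly if $v\in s_f$. Summing over $v$ gives $|V(A)|=\sum_{x\in A}|x|-\sum_{f\in E(A)}|s_f|$. The oriented edges starting in $A$ are those of $\partial A$ and both orientations of the edges in $E(A)$, so by (a),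
\[
\sum_{x\in A}M(x)=\sum_{x\in A}|x|-\sum_{b\in\partial A}p(b)-\sum_{xy\in E(A)}\bigl(p(x\to y)+p(y\to x)\bigr).
\]
Subtracting $\sum_{f\in E(A)}m(f)$, written as in (a), leaves $|V(A)|-\sum_{b\in\partial A}p(b)=M(A)$.
\end{proof}

We use Lemma~\ref{lem:M}(c) in three forms. If deleting an edge $f$ splits a subtree $C$ into subtrees $A$ and $B$, then
\begin{equation}\label{eq:split}
M(C)=M(A)+M(B)-m(f).
\end{equation}
If subtrees $A$ and $B$ share a node, then an edge inside $A\cup B$ lies in $E(A)$ or $E(B)$, because the edges of $E(A)\cup E(B)$ already connect $A\cup B$ and a further edge would close a cycle. Inclusion--exclusion for nodes and for edges gives \emph{modularity}: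
\begin{equation}\label{eq:mod}
M(A\cup B)+M(A\cap B)=M(A)+M(B).
\end{equation}
For the third form fix a node $K$. For a node $x\ne K$ let $f$ be the first edge on the path from $x$ to $K$ and define the \emph{increment} $\delta_K(x)=M(x)-m(f)$, which is nonnegative by Lemma~\ref{lem:M}(b). For a set $D$ of nodes not containing $K$ let $\delta_K(D)=\sum_{x\in D}\delta_K(x)$. If $A\ni K$ is a subtree, the map $x\mapsto f$ is a bijection from $A\setminus\{K\}$ to $E(A)$, so $M(A)=M(K)+\delta_K(A\setminus\{K\})$. Consequently, for subtrees $A,B\ni K$,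
\begin{equation}\label{eq:incr}
M(A\cup B)=M(A)+\delta_K(B\setminus A),\qquad M(B)=M(A\cap B)+\delta_K(B\setminus A).
\end{equation}
On subtrees through $K$, the function $M$ is thus a constant plus a nonnegative measure.

\begin{example}\label{ex:pathM}
For $G=P_n^k$ with $n\ge k+3$ and $t=k/2$, the maximal cliques $x_j=\{j,\dots,j+k\}$, $1\le j\le n-k$, form a clique tree that is a path, and $|x_j|=\theta$, $|s_f|=2t$. From $p\ge t$ and $m\ge0$ we get $p\equiv t$ and $m\equiv0$. Hence $M(x_j)=\theta-2t=1$ for the inner nodes and $M(x_j)=\theta-t=t+1$ for the two leaves. Away from the leaves, $M(A)$ is the number of nodes of $A$. For $k+2\le i\le n-k-2$ this gives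
\[
M(T_i\cap T_{i+1})=2t,\qquad M(i)=M(i+1)=2t+1,\qquad M(T_i\cup T_{i+1})=2t+2 .
\]
\end{example}

\subsection*{Lower bounds}
Toughness gives more than $M\ge0$ when a subtree contains all nodes meeting a clique $X$: putting $X$ back saves $|X|$ vertices and creates one more component.

\begin{lemma}\label{lem:lower}
If $X$ is a nonempty clique and $A\ne T$ is a subtree containing $T_v$ for all $v\in X$, then $M(A)\ge t+|X|$. Moreover, $M(v)\ge t+1$ for every vertex $v$.
\end{lemma}

\begin{proof}
Let $S\supseteq V(A)$ satisfy $\sigma(S)=M(A)$. Since $A\ne T$, Lemma~\ref{lem:sep}(b) gives a vertex $z\notin V(A)$, and $\sigma(V\setminus\{z\})=N-1-t<N=\sigma(V)$. So $S\ne V$ and $c(G-S)\ge1$. The clique $X$ and all its neighbors lie in $V(A)\subseteq S$. Hence $X$ is a component of $G-(S\setminus X)$, and $c(G-(S\setminus X))=c(G-S)+1\ge2$. Toughness gives $|S|-|X|\ge t\,(c(G-S)+1)$, that is, $\sigma(S)\ge t+|X|$. For the second claim take $X=\{v\}$ and $A=T_v$ if $T_v\ne T$; if $T_v=T$, then $M(v)=N\ge2t+2$.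
\end{proof}

For a leaf $\ell$ of $T$ with incident edge $f$ let $q(\ell)=|\ell\setminus s_f|\ge1$.

\begin{lemma}\label{lem:leaf}
If $\ell$ is a leaf of $T$ with incident edge $f$, then $M(\ell)-m(f)=q(\ell)+t$; in particular $M(\ell)\ge t+1$. A subtree $A$ containing two leaves of $T$ has $M(A)\ge2t+2$.
\end{lemma}

\begin{proof}
Let $f=\ell y$. The set $V_{y\to\ell}=\ell\setminus s_f$ is a nonempty clique, so $p(y\to\ell)=t$. By Lemma~\ref{lem:M}(a), $M(\ell)=|\ell|-p(\ell\to y)$ and $m(f)=|s_f|-p(\ell\to y)-t$, and the difference is $q(\ell)+t$. If $A$ contains leaves $\ell_1\ne\ell_2$, then $M(A)\ge M(\ell_1)+\delta_{\ell_1}(\ell_2)\ge(t+1)+(t+1)$.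
\end{proof}

The last tool converts bounds on the unions $T_a\cup T_b$ into a bound on $\sum_vM(v)$ over a clique. A node that meets the clique $X$ without containing it separates many pairs of $X$.

\begin{lemma}\label{lem:pairs}
Let $X$ be a clique with $k=|X|\ge2$, and put $H=\bigcap_{v\in X}T_v$ and $J=\bigcup_{v\in X}T_v$. Then, with the sum on the left over ordered pairs of distinct vertices of $X$,
\[
\sum_{(a,b)}M(T_a\cup T_b)\ \ge\ (k-1)\Bigl(\sum_{v\in X}M(v)+M(J)-M(H)\Bigr).
\]
\end{lemma}

\begin{proof}
Fix $K\in H$ and let $n(x)=|x\cap X|$. By \eqref{eq:incr}, $M(T_a\cup T_b)=M(a)+\delta_K(T_b\setminus T_a)$. A node $x$ lies in $T_b\setminus T_a$ for exactly $n(x)(k-n(x))$ pairs $(a,b)$. Hence the left side equals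
\[
(k-1)\sum_{v\in X}M(v)+\sum_{x\ne K}n(x)\bigl(k-n(x)\bigr)\delta_K(x).
\]
The nodes with $1\le n(x)\le k-1$ form the set $J\setminus H$, and for them $n(x)(k-n(x))-(k-1)=(n(x)-1)(k-1-n(x))\ge0$. Finally $\delta_K(J\setminus H)=M(J)-M(H)$ by \eqref{eq:incr}.
\end{proof}

\section{Upper bounds from critical edges}\label{sec:critical}

We first translate the criticality of a single edge into a statement about $M$.

\begin{lemma}\label{lem:crit}
Let $t>2$ and let $e=uv$ be a critical edge. There is a subtree $A_e\supseteq T_u\cap T_v$ with the following properties. Let $l_u$ be the number of edges of $T$ with one end in $T_u\cap A_e$ and the other in $T_u\setminus A_e$, and define $l_v$ in the same way. Then $l_u,l_v\in\{0,1\}$ and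
\[
M(A_e)<2t+2-t(l_u+l_v).
\]
If $l_u=0$, then $T_u\subseteq A_e$. If $l_u=1$, then $T_u\setminus A_e$ is a subtree, joined to $T_u\cap A_e$ by exactly one edge. The same holds for $v$.
\end{lemma}

\begin{proof}
Let $S$ be a witness for $e$ and $S^*=S\cup\{u,v\}$, so $|S^*|=|S|+2$. A node of $T_u\cap T_v$ consists of $u$, $v$ and common neighbors, so it is a subset of $S^*$ by Lemma~\ref{lem:witness}. Consider the forest induced in $T$ by the nodes contained in $S^*$, and let $A_e$ be its component containing $T_u\cap T_v$. Then $V(A_e)\subseteq S^*$, so $M(A_e)\le\sigma(S^*)$.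

We compare $c(G-S^*)$ with $c(G-e-S)$. Let $b=(x\to y)\in\partial A_e$ with $x,y\in T_u$. By the maximality of $A_e$ there is a vertex $z\in y\setminus S^*$. It is adjacent to $u$, and it lies in $V_b$ because $z\notin V(A_e)$ and $y\in T_z$. By Lemma~\ref{lem:sep}(b), different $b$ give vertices in different components of $G-S^*$. So $u$ has neighbors in at least $l_u$ components of $G-S^*$, and $v$ in at least $l_v$. No component contains neighbors of both, as $u$ and $v$ lie in different components of $G-e-S$. Putting $u$ and $v$ back therefore merges at least $l_u$ components with $u$ and at least $l_v$ others with $v$, so $c(G-e-S)\le c(G-S^*)+2-l_u-l_v$. With $|S|<t\,c(G-e-S)$ we obtain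
\[
M(A_e)\le|S|+2-t\,c(G-S^*)<2+t(2-l_u-l_v).
\]

The set $T_u\cap A_e$ is a subtree, and each component of $T_u\setminus A_e$ is joined to it by exactly one edge, so $l_u$ is the number of these components. This gives the last assertions. If $l_u+l_v\ge3$, then $M(A_e)<2-t<0$, which is impossible. If $l_u=2$ and $l_v=0$, then $t+1\le M(v)\le M(A_e)<2$ by Lemma~\ref{lem:lower}, which is impossible as well, and so is $l_u=0$, $l_v=2$.
\end{proof}

The pair $(l_u,l_v)$ is the \emph{type} of $e=uv$ (for the chosen $A_e$). By monotonicity of $M$:
\begin{equation}\label{eq:types}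
\begin{array}{ll}
\text{type }(0,0):& M(T_u\cup T_v)\le M(A_e)<2t+2,\\[2pt]
\text{type }(1,0):& M(v)\le M(A_e)<t+2,\quad\text{and symmetrically for }(0,1),\\[2pt]
\text{type }(1,1):& M(T_u\cap T_v)\le M(A_e)<2.
\end{array}
\end{equation}
These are the three candidates of Example~\ref{ex:path}. For the short edge, the values $2t+2$, $2t+1$, $2t$ of Example~\ref{ex:pathM} violate the three lines of \eqref{eq:types}, the first one with equality.

\medskip
\noindent\textbf{Standing assumption.} From now on $t\ge8$ and $G$ is a counterexample to Theorem~\ref{thm:main}: it is non-complete, chordal and $t$-tough, and \emph{every edge is critical}. We fix a subtree $A_e$ as in Lemma~\ref{lem:crit} for every edge $e$.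
\medskip

\begin{lemma}\label{lem:three}
$T$ has at least three nodes.
\end{lemma}

\begin{proof}
Suppose that $T$ has only the nodes $x,y$, and let $u,v\in x\cap y$ be distinct. All other vertices are common neighbors of $u$ and $v$, so the only possible witness for $uv$ is $V\setminus\{u,v\}$, and $N-2<2t$. This contradicts Lemma~\ref{lem:sep}(c).
\end{proof}

A vertex $u$ with $l_u=0$ on some edge has its subtree inside one set $A_e$. Otherwise every $A_{uv}$ misses a branch of $T_u$; we then cover $T_u$ by two of them, each of value less than $t+2$.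

\begin{lemma}\label{lem:vertex}
$M(u)<2t+4$ for every vertex $u$. If some edge at $u$ has $l_u=0$, then $M(u)<2t+2$.
\end{lemma}

\begin{proof}
If $l_u=0$ for an edge $e$, then $M(u)\le M(A_e)<2t+2$. Suppose that $l_u=1$ for all edges at $u$; there is such an edge since $G$ is connected. Then $M(A_{uv})<t+2$ for each neighbor $v$ of $u$. Put $C_v=T_u\setminus A_{uv}$ and choose $v$ with $|C_v|$ minimal. Let $xy$ be the edge with $x\in T_u\cap A_{uv}$ and $y\in C_v$; deleting it splits $T_u$ into $T_u\cap A_{uv}$ and $C_v$. Since $|x\cap y|\ge2t$, there is a vertex $v'\in(x\cap y)\setminus\{u\}$, and $x,y\in T_u\cap T_{v'}\subseteq A_{uv'}$. The subtree $C_{v'}\subseteq T_u$ avoids $x$ and $y$, so it lies in $C_v\setminus\{y\}$ or is disjoint from $C_v$. The first possibility contradicts the choice of $v$. Hence $C_v\cap C_{v'}=\emptyset$, that is, $T_u\subseteq A_{uv}\cup A_{uv'}$. Both subtrees contain $x$, so \eqref{eq:mod} and $M\ge0$ give $M(u)\le M(A_{uv})+M(A_{uv'})<2t+4$.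
\end{proof}

The next lemma is the core estimate. It bounds the total amount by which the values $M(v)$ on a clique exceed $\theta$, independently of the size of the clique.

\begin{lemma}\label{lem:clique}
Let $X$ be a clique with $k=|X|\ge2$ all of whose edges have type $(0,0)$, and let $H=\bigcap_{v\in X}T_v$, $J=\bigcup_{v\in X}T_v$. Then $M(J)\ge t+k$ and
\[
\sum_{v\in X}\bigl(M(v)-\theta\bigr)<M(H)-t .
\]
\end{lemma}

\begin{proof}
For distinct $a,b\in X$ we have $M(T_a\cup T_b)<2t+2$, so $T_a\cup T_b$ contains at most one leaf of $T$ by Lemma~\ref{lem:leaf}. Any two nodes of $J$ lie in such a union, so $J$ contains at most one leaf. As $T$ has at least two leaves, $J\ne T$, and Lemma~\ref{lem:lower} gives $M(J)\ge t+k$. By Lemma~\ref{lem:pairs}, after division by $k-1$,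
\[
k(2t+2)>\sum_{v\in X}M(v)+(t+k)-M(H),
\]
which is the claim since $k(2t+2)-k=k\theta$.
\end{proof}

\section{An averaging identity}\label{sec:average}

To bound the values $M(v)$ from below we want to write each of them as a sum of node weights and count twice. The increments $\delta_K$ do this for subtrees through $K$; a root gives one system of weights for all subtrees, at the cost of one correction term per subtree.

By Lemma~\ref{lem:three} we can root $T$ at a node $R$ that is not a leaf. For $x\ne R$ let $f_x$ be the edge from $x$ to its parent. Put $\delta(R)=M(R)$ and $\delta(x)=\delta_R(x)=M(x)-m(f_x)$ for $x\ne R$; all these weights are nonnegative. The \emph{top} of a subtree $A$ is its node closest to $R$; it is an ancestor of every node of $A$, where a node counts as its own ancestor. Let $\mu(A)=\sum_{x\in A}\delta(x)$ and $\mu(v)=\mu(T_v)$. If $r$ is the top of $A$, the edges $f_x$ with $x\in A\setminus\{r\}$ are the edges of $A$, so Lemma~\ref{lem:M}(c) gives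
\begin{equation}\label{eq:mu}
\mu(A)=M(A)-m(f_r)\quad(r\ne R),\qquad \mu(A)=M(A)\quad(r=R).
\end{equation}
In particular $\mu\le M$.

\begin{lemma}\label{lem:average}
$\displaystyle\sum_{v\in V}\bigl(\mu(v)-\theta\bigr)=\sum_{x\in T}\bigl(|x|-\theta\bigr)\,\delta(x)$, and every term on the right is nonnegative.
\end{lemma}

\begin{proof}
The node $x$ lies in $T_v$ for $|x|$ vertices $v$, so $\sum_v\mu(v)=\sum_x|x|\,\delta(x)$. Also $\sum_x\delta(x)=\mu(T)=M(T)=N$, so $\sum_v\theta=\sum_x\theta\,\delta(x)$. The terms are nonnegative by Lemma~\ref{lem:sep}(c).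
\end{proof}

Let $Q\ge0$ be the common value of the two sides. A vertex $w$ is \emph{heavy} if $\mu(w)\ge\theta$, and $U$ is the set of heavy vertices. Since $Q\ge0$, we have $U\ne\emptyset$. By Lemma~\ref{lem:vertex},
\begin{equation}\label{eq:heavy}
2t+1\le\mu(w)\le M(w)<2t+4\qquad(w\in U).
\end{equation}
The identity uses only toughness. In Example~\ref{ex:pathM} it holds with $Q=0$: all nodes have size $\theta$, and the vertices away from the ends have $\mu(v)=M(v)=\theta$. Two such consecutive vertices are too heavy for every type in \eqref{eq:types}.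

\subsection*{The plan}
We read the left side of the identity as an excess to be bounded from above, and the right side as a budget distributed over the nodes. A model computation shows how they conflict. Suppose that $m\equiv0$, so that $\delta(x)=M(x)$ and $\mu=M$, and let $K$ be a non-leaf node all of whose edges have type $(0,0)$. The only node containing the maximal clique $K$ is $K$, so Lemma~\ref{lem:clique} bounds the excess of the vertices of $K$ by $M(K)-t$. On the other hand $|K|\ge M(K)+2t$ by Lemma~\ref{lem:M}(a), as $K$ has two neighbors in $T$. So the budget of $K$ is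
\[
(|K|-\theta)M(K)\ge(M(K)-1)M(K)\ge M(K)-1>M(K)-t .
\]
If the heavy vertices were covered by pairwise disjoint nodes of this kind, summation would give $Q<Q$.

Three things separate this model from a proof. We must find pairwise disjoint nodes that cover the heavy vertices (Sections~\ref{sec:classes} and~\ref{sec:centers}). Their edges need not all have type $(0,0)$ (Section~\ref{sec:excess}). And the budget of $K$ alone may be too small, if $m(f_K)$ is large or $K$ is a leaf (Section~\ref{sec:charge}).

\section{Classes of heavy vertices}\label{sec:classes}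

An edge $f$ of $T$ is \emph{thick} if $m(f)\ge3$ and \emph{thin} otherwise. The threshold comes from \eqref{eq:mu} and \eqref{eq:heavy}: if $w$ is heavy and the top $r$ of $T_w$ is not $R$, then $m(f_r)=M(w)-\mu(w)<3$, so
\begin{equation}\label{eq:thin}
\text{the parent edge of the top of $T_w$, $w\in U$, is thin if it exists.}
\end{equation}
A \emph{cluster} is the node set of a component of the forest formed by all nodes of $T$ and the thick edges. A cluster is a subtree, all edges inside it are thick, and all edges leaving it are thin. Heavy subtrees cannot begin in the middle of a cluster.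

\begin{lemma}\label{lem:top}
If $Z$ is a cluster, $w\in U$ and $T_w\cap Z\ne\emptyset$, then $T_w$ contains the top of $Z$.
\end{lemma}

\begin{proof}
Let $z\in T_w\cap Z$, and let $r$ and $r'$ be the tops of $T_w$ and $Z$. Both lie on the path from $z$ to $R$. If $r$ is strictly below $r'$, then $f_r$ lies on the path from $z$ to $r'$, which is inside $Z$; so $f_r$ is thick, contrary to \eqref{eq:thin}. Hence $r'$ lies on the path from $z$ to $r$, which is inside $T_w$.
\end{proof}

Let $w,w'$ be adjacent heavy vertices. The types $(1,0)$ and $(0,1)$ would give one of them a value $M<t+2$, contrary to \eqref{eq:heavy}. In the two remaining types, \eqref{eq:types}, \eqref{eq:mod} and \eqref{eq:heavy} give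
\begin{equation}\label{eq:dich}
\begin{array}{ll}
\text{type }(0,0):& M(T_w\cap T_{w'})=M(w)+M(w')-M(T_w\cup T_{w'})>2(2t+1)-(2t+2)=2t,\\[2pt]
\text{type }(1,1):& M(T_w\cap T_{w'})<2.
\end{array}
\end{equation}
So the subtrees of adjacent heavy vertices almost coincide or barely touch. For $w,w'\in U$ write $w\sim w'$ if $w=w'$, or if $T_w\cap T_{w'}\ne\emptyset$ and $M(T_w\cap T_{w'})\ge2$. By \eqref{eq:dich}, distinct heavy vertices satisfy $w\sim w'$ exactly if they are adjacent by an edge of type $(0,0)$.

\begin{lemma}\label{lem:link}
Let $w,w'\in U$.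
\begin{enumerate}
\item[(a)] If $T_w$ and $T_{w'}$ both meet a cluster $Z$ with at least two nodes, then $w\sim w'$.
\item[(b)] Let $v$ be any vertex such that $P=T_v\cap T_w$ and $P'=T_v\cap T_{w'}$ are nonempty and $M(P)+M(P')-M(v)\ge3$. Then $w\sim w'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:top} both subtrees contain the top $r'$ of $Z$, which is incident with a thick edge. So $M(T_w\cap T_{w'})\ge M(r')\ge3$ by Lemma~\ref{lem:M}(b).

(b) If $P\cap P'\ne\emptyset$, then \eqref{eq:mod} and $P\cup P'\subseteq T_v$ give $M(T_w\cap T_{w'})\ge M(P\cap P')\ge M(P)+M(P')-M(v)\ge3$. If $P\cap P'=\emptyset$, take the shortest path from $P$ to $P'$; it lies in $T_v$ and has at least one edge. Deleting an edge $f$ of this path splits $T_v$ into subtrees $A\supseteq P$ and $B\supseteq P'$, so by \eqref{eq:split},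
\[
m(f)=M(A)+M(B)-M(v)\ge M(P)+M(P')-M(v)\ge3 .
\]
The whole path thus lies in one cluster. Its ends lie in $T_w$ and $T_{w'}$, and (a) applies.
\end{proof}

\begin{lemma}\label{lem:equiv}
The relation $\sim$ is an equivalence relation on $U$. Each class $\mathcal U$ is a clique all of whose edges have type $(0,0)$, and $H_{\mathcal U}=\bigcap_{w\in\mathcal U}T_w$ is a subtree.
\end{lemma}

\begin{proof}
Only transitivity needs proof. Let $w\sim v\sim w'$ be distinct. By \eqref{eq:dich} and \eqref{eq:heavy}, $M(T_v\cap T_w)+M(T_v\cap T_{w'})-M(v)>4t-(2t+4)\ge3$, so $w\sim w'$ by Lemma~\ref{lem:link}(b).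
\end{proof}

\section{The center of a class}\label{sec:centers}

Every node $K\in H_{\mathcal U}$ contains the class $\mathcal U$. We must choose $K$ so that its other vertices are under control as well. Fix $w_0\in\mathcal U$. The danger is an edge $w_0v$, $v\in K$, of type $(1,1)$. Then $M(A_{w_0v})<2$, so nearly all of $M(w_0)$ is carried by the subtree $T_{w_0}\setminus A_{w_0v}$, which lies on one side of $K$. This cannot happen if $K$ is a balanced point of $T_{w_0}$. A \emph{direction} at a node $K$ is the node set of a component of $T-K$.

\begin{lemma}\label{lem:center}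
Let $\mathcal U$ be a class and $w_0\in\mathcal U$. There is a node $K\in H_{\mathcal U}$ such that
\begin{enumerate}
\item[(i)] $\delta_K(T_{w_0}\cap D)\le M(w_0)-t$ for every direction $D$ at $K$;
\item[(ii)] if $M(w_0)<2t+2$, then $\delta_K(T_{w_0}\cap D)\le t+1$ for every direction $D$ at $K$;
\item[(iii)] if $K$ is a leaf of $T$, then $q(K)\ge2$.
\end{enumerate}
\end{lemma}

Condition (iii) is needed at the very end: a leaf with $q(K)=1$ may have $|K|=\theta$, and then its budget is $0$.

\begin{proof}
Write $M_0=M(w_0)\ge2t+1$.

\emph{Step 1: a balanced node of $T_{w_0}$.} Each edge of $T_{w_0}$ splits $T_{w_0}$ into two subtrees; orient it toward the one with the larger value of $M$, breaking ties arbitrarily. A tree has fewer edges than nodes, so some node $\kappa\in T_{w_0}$ has no outgoing edge. Let $f=\kappa y$ be an edge of $T_{w_0}$ with sides $B_\kappa\ni\kappa$ and $B_y\ni y$. Then $M(B_y)\le M(B_\kappa)$. By \eqref{eq:incr} and \eqref{eq:split},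
\[
\delta_\kappa(B_y)=M_0-M(B_\kappa)=M(B_y)-m(f)\le\tfrac12\bigl(M(B_y)+M(B_\kappa)-m(f)\bigr)=\tfrac12M_0 .
\]
For a direction $D$ at $\kappa$, the set $T_{w_0}\cap D$ is empty or one of the sets $B_y$. So (i) holds for $\kappa$ because $M_0/2\ge t$, and (ii) holds because $M_0<2t+2$ gives $M_0/2<t+1$.

\emph{Step 2: moving into $H_{\mathcal U}$.} Let $K_0$ be a node of $H_{\mathcal U}\subseteq T_{w_0}$ nearest to $\kappa$. We show that $K_0$ satisfies (i) and (ii). This is Step 1 if $K_0=\kappa$. Otherwise let $\kappa y$ be the first and $f'=zK_0$ the last edge of the path from $\kappa$ to $K_0$, and let $f'$ split $T_{w_0}$ into $A'\ni K_0$ and $B'\ni z$. Since $z\in T_{w_0}\setminus H_{\mathcal U}$, some $w\in\mathcal U\setminus\{w_0\}$ has $z\notin T_w$. The subtree $T_w\cap T_{w_0}$ contains $K_0$ and avoids $z$, so it lies in $A'$. The edge $ww_0$ has type $(0,0)$, and therefore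
\[
M(A')\ge M(w)+M_0-M(T_w\cup T_{w_0})>(2t+1)+M_0-(2t+2)=M_0-1 .
\]
The other side is at least as large. The edge $f'$ equals $\kappa y$ or lies inside $B_y$; in both cases $B_\kappa$ together with the path from $\kappa$ to $z$ is connected without $f'$, so $B_\kappa\subseteq B'$ and, taking complements in $T_{w_0}$, $A'\subseteq B_y$. Hence $M(B')\ge M(B_\kappa)\ge M(B_y)\ge M(A')>M_0-1$, and
\[
M(K_0)\ge m(f')=M(A')+M(B')-M_0>M_0-2 .
\]
Thus $\delta_{K_0}(T_{w_0}\setminus\{K_0\})=M_0-M(K_0)<2$: the node $K_0$ carries almost all of $M_0$. Since $2\le M_0-t$ and $2\le t+1$, both (i) and (ii) hold.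

\emph{Step 3: leaving a bad leaf.} If $K_0$ satisfies (iii), take $K=K_0$. Otherwise $K_0$ is a leaf with $q(K_0)=1$. Let $K_1$ be its neighbor and $f=K_0K_1$; we take $K=K_1$, which is not a leaf by Lemma~\ref{lem:three}. As $R$ is not a leaf, $K_0\ne R$ and $f$ is the parent edge of $K_0$. If $T_w=\{K_0\}$ for some $w\in\mathcal U$, then $f$ is thin by \eqref{eq:thin}, and Lemma~\ref{lem:leaf} gives $M(w)=M(K_0)=1+t+m(f)<t+4$, contrary to \eqref{eq:heavy}. So each $T_w$, $w\in\mathcal U$, contains $K_0$ and another node, hence $K_1$; that is, $K_1\in H_{\mathcal U}$. In the direction $\{K_0\}$ we have $\delta_{K_1}(K_0)=t+1\le M_0-t$ by Lemma~\ref{lem:leaf}. For a node $x$ in any other direction $D$ at $K_1$, the paths to $K_1$ and to $K_0$ start with the same edge, so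
\[
\delta_{K_1}(T_{w_0}\cap D)=\delta_{K_0}(T_{w_0}\cap D)\le M_0-M(K_0)\le M_0-(t+1).
\]
This is at most $M_0-t$, and less than $t+1$ if $M_0<2t+2$.
\end{proof}

For each class $\mathcal U$ fix a vertex $w_{\mathcal U}\in\mathcal U$ and a node $K_{\mathcal U}$ as in Lemma~\ref{lem:center} for $w_0=w_{\mathcal U}$. We call $K_{\mathcal U}$ the \emph{center} of $\mathcal U$; note that $\mathcal U\subseteq K_{\mathcal U}$. The subtree of every vertex of the center is almost contained in $T_{w_0}$.

\begin{lemma}\label{lem:almost}
Let $K=K_{\mathcal U}$, $w_0=w_{\mathcal U}$ and $v\in K\setminus\{w_0\}$. One of the following holds.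
\begin{enumerate}
\item[(a)] The edge $w_0v$ has type $(0,0)$, and $\delta_K(T_v\setminus T_{w_0})<1$.
\item[(b)] $l_{w_0}=1$ and $l_v=0$, $M(v)<t+2$, and $\delta_K(T_v\setminus T_{w_0})<2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A=A_{w_0v}$; it contains $K\in T_{w_0}\cap T_v$. In type $(0,0)$, \eqref{eq:incr} gives $\delta_K(T_v\setminus T_{w_0})=M(T_v\cup T_{w_0})-M(w_0)<(2t+2)-(2t+1)=1$. The type $l_{w_0}=0$, $l_v=1$ would give $M(w_0)<t+2$, contrary to \eqref{eq:heavy}. Let $l_{w_0}=1$. The subtree $T_{w_0}\setminus A$ avoids $K$, so it lies in one direction at $K$, and Lemma~\ref{lem:center}(i) gives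
\[
M(A\cap T_{w_0})=M(w_0)-\delta_K(T_{w_0}\setminus A)\ge t .
\]
This excludes $l_v=1$, where $M(A)<2$. So $l_v=0$, $T_v\subseteq A$, $M(v)\le M(A)<t+2$, and $\delta_K(T_v\setminus T_{w_0})\le\delta_K(A\setminus T_{w_0})=M(A)-M(A\cap T_{w_0})<2$.
\end{proof}

\begin{lemma}\label{lem:disjoint}
Centers of different classes are disjoint sets of vertices.
\end{lemma}

\begin{proof}
Let $v\in K_{\mathcal U}\cap K_{\mathcal U'}$, $w=w_{\mathcal U}$ and $w'=w_{\mathcal U'}$. The subtree $T_v\cap T_w$ contains $K_{\mathcal U}$, and $M(T_v\cap T_w)=M(v)-\delta_{K_{\mathcal U}}(T_v\setminus T_w)>M(v)-2$ by Lemma~\ref{lem:almost}, or because $v=w$. The same holds for $w'$. With Lemma~\ref{lem:lower},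
\[
M(T_v\cap T_w)+M(T_v\cap T_{w'})-M(v)>M(v)-4\ge t-3\ge3,
\]
so $w\sim w'$ by Lemma~\ref{lem:link}(b), and $\mathcal U=\mathcal U'$.
\end{proof}

Define the \emph{excess} of a class by $E_{\mathcal U}=\sum_{v\in K_{\mathcal U}}(M(v)-\theta)$. The centers are pairwise disjoint and cover $U$, and a vertex in no center has $\mu(v)-\theta<0$. Dropping these vertices from $Q=\sum_v(\mu(v)-\theta)$ and using $\mu\le M$, we get
\begin{equation}\label{eq:QE}
Q\le\sum_{\mathcal U}E_{\mathcal U}.
\end{equation}

\section{The excess of a class}\label{sec:excess}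

Edges inside a center that do not have type $(0,0)$ turn out to involve a vertex $v$ with $M(v)<t+4$. Such a vertex contributes less than $3-t$ to the excess. Two of them make the excess negative, and one of them worsens the bound of Lemma~\ref{lem:clique} only by a constant.

\begin{lemma}\label{lem:excess}
For every class $\mathcal U$, either $E_{\mathcal U}<0$ or $E_{\mathcal U}<M(K_{\mathcal U})-t+5$.
\end{lemma}

\begin{proof}
Let $K=K_{\mathcal U}$, $w_0=w_{\mathcal U}$ and $n=|K|\ge2t+1$.

Suppose first that $M(w_0)\ge2t+2$. By Lemma~\ref{lem:vertex}, $l_{w_0}=1$ for all edges at $w_0$, so Lemma~\ref{lem:almost}(b) holds for every $v\in K\setminus\{w_0\}$, and $M(v)-\theta<1-t$. Since $M(w_0)-\theta<3$, we get $E_{\mathcal U}<3+(n-1)(1-t)\le3+2t(1-t)<0$.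

From now on $M(w_0)<2t+2$. Let $L=\{v\in K:M(v)<t+4\}$ and $Y=K\setminus L$. Then $w_0\in Y$ by \eqref{eq:heavy}. A vertex $a\in Y\setminus\{w_0\}$ satisfies Lemma~\ref{lem:almost}(a), so it inherits the balance of $w_0$: by Lemma~\ref{lem:center}(ii), for every $a\in Y$ and every direction $D$ at $K$,
\begin{equation}\label{eq:balance}
\delta_K(T_a\cap D)\le\delta_K(T_{w_0}\cap D)+\delta_K(T_a\setminus T_{w_0})<t+2 .
\end{equation}

We determine the type of an edge $ab$ with $a\in Y$ and $b\in K$. Let $A=A_{ab}\ni K$. The type $l_a=0$, $l_b=1$ gives $M(a)<t+2$, which is impossible for $a\in Y$. If $l_a=1$, then $T_a\setminus A$ lies in one direction at $K$, so $\delta_K(T_a\setminus A)<t+2$ by \eqref{eq:balance}. In type $(1,1)$ this gives $M(a)=M(T_a\cap A)+\delta_K(T_a\setminus A)<2+(t+2)$, again impossible. In the type $l_a=1$, $l_b=0$ we have $M(b)<t+2$, so $b\in L$, and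
\[
M(T_a\cup T_b)\le M(A\cup T_a)=M(A)+\delta_K(T_a\setminus A)<(t+2)+(t+2).
\]
To summarize: all edges inside $Y$ have type $(0,0)$, and $M(T_a\cup T_b)<2t+4$ for all $a\in Y$, $b\in L$.

\emph{Case $L=\emptyset$.} Apply Lemma~\ref{lem:clique} to $X=K$. Since $K$ is a maximal clique, $\bigcap_{v\in K}T_v=\{K\}$, and $E_{\mathcal U}<M(K)-t$.

\emph{Case $|L|=1$.} Apply Lemma~\ref{lem:pairs} to $X=K$, with $H=\{K\}$ and $J=\bigcup_{v\in K}T_v$. There are $(n-1)(n-2)$ ordered pairs inside $Y$ and $2(n-1)$ pairs involving the vertex of $L$. After division by $n-1$,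
\[
\sum_{v\in K}M(v)+M(J)-M(K)<(n-2)(2t+2)+2(2t+4)=n(2t+2)+4 .
\]
By Lemma~\ref{lem:clique} for the clique $Y$, which has $n-1\ge2$ vertices, $M(J)\ge M(\bigcup_{v\in Y}T_v)\ge t+n-1$. Hence $\sum_{v\in K}M(v)<n\theta+M(K)-t+5$.

\emph{Case $|L|\ge2$.} We have $\sum_{v\in Y}(M(v)-\theta)<t+2$. Indeed, if $|Y|\ge2$, Lemma~\ref{lem:clique} bounds the sum by $M(\bigcap_{v\in Y}T_v)-t\le M(w_0)-t<t+2$; if $Y=\{w_0\}$, the sum is $M(w_0)-\theta<1$. Each $v\in L$ has $M(v)-\theta<3-t<0$. So $E_{\mathcal U}<t+2+2(3-t)=8-t\le0$.
\end{proof}

\section{Charging the excess to clusters}\label{sec:charge}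

Call a class \emph{active} if $E_{\mathcal U}\ge0$. Only active classes matter in \eqref{eq:QE}, and by Lemma~\ref{lem:excess} they satisfy
\begin{equation}\label{eq:active}
E_{\mathcal U}<M(K_{\mathcal U})-t+5,\qquad M(K_{\mathcal U})>t-5\ge3 .
\end{equation}
The weight $\delta(K)=M(K)-m(f_K)$ of a center can be small when its parent edge is thick. We therefore charge the excess to the whole cluster of the center, whose total weight loses less than $3$ at the top. Let $Z_{\mathcal U}$ be the cluster containing $K_{\mathcal U}$, and let $Q(Z)=\sum_{x\in Z}(|x|-\theta)\,\delta(x)$.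

\begin{lemma}\label{lem:clusters}
Different classes have disjoint clusters $Z_{\mathcal U}$.
\end{lemma}

\begin{proof}
Clusters are equal or disjoint. Suppose that $\mathcal U\ne\mathcal U'$ and $Z_{\mathcal U}=Z_{\mathcal U'}=Z$. By Lemma~\ref{lem:disjoint}, $K_{\mathcal U}\ne K_{\mathcal U'}$, so $Z$ has at least two nodes. The subtrees of $w_{\mathcal U}$ and $w_{\mathcal U'}$ meet $Z$ in $K_{\mathcal U}$ and $K_{\mathcal U'}$, so $w_{\mathcal U}\sim w_{\mathcal U'}$ by Lemma~\ref{lem:link}(a), a contradiction.
\end{proof}

\begin{lemma}\label{lem:charge}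
$E_{\mathcal U}<Q(Z_{\mathcal U})$ for every active class $\mathcal U$.
\end{lemma}

\begin{proof}
Write $K=K_{\mathcal U}$, $Z=Z_{\mathcal U}$ and $\gamma=M(K)$, so $\gamma>t-5\ge3$ and $E_{\mathcal U}<\gamma-t+5$ by \eqref{eq:active}. The parent edge of the top of $Z$, if it exists, is thin. By \eqref{eq:mu},
\[
\sum_{x\in Z}\delta(x)=\mu(Z)>M(Z)-3\ge\gamma-3>0 .
\]

\emph{Case 1: $Z$ has at least two nodes.} Each $x\in Z$ is incident with a thick edge $f=xy$, and $|s_f|=m(f)+p(x\to y)+p(y\to x)\ge2t+3$. Hence $|x|\ge2t+4$ and $|x|-\theta\ge3$, so $Q(Z)>3(\gamma-3)$. Since $t\ge8$, we have $2\gamma>2t-10\ge14-t$, which is equivalent to $3(\gamma-3)>\gamma-t+5$.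

\emph{Case 2: $Z=\{K\}$ and $K$ is not a leaf.} Then $\partial\{K\}$ has at least two elements, so $|K|\ge\gamma+2t$ by Lemma~\ref{lem:M}(a), and $|K|-\theta\ge\gamma-1>1$. Therefore $Q(Z)=(|K|-\theta)\,\delta(K)>\gamma-3\ge\gamma-t+5$.

\emph{Case 3: $Z=\{K\}$ and $K$ is a leaf.} Let $f$ be the edge at $K$ and $q=q(K)$. Then $f$ is thin, and it is the parent edge of $K$ as $R$ is not a leaf. By Lemma~\ref{lem:leaf}, $\delta(K)=q+t$ and $\gamma=q+t+m(f)<q+t+3$. By Lemma~\ref{lem:center}(iii), $|K|-\theta=|s_f|+q-\theta\ge q-1\ge1$. So $Q(Z)\ge q+t\ge q+8>\gamma-t+5$.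

In each case $Q(Z)>\gamma-t+5>E_{\mathcal U}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $G$ is a counterexample, so that all of the above applies. Since $U\ne\emptyset$, there is at least one class. If no class is active, then \eqref{eq:QE} gives $Q\le\sum_{\mathcal U}E_{\mathcal U}<0$, contrary to $Q\ge0$. If some class is active, then \eqref{eq:QE}, Lemma~\ref{lem:charge}, Lemma~\ref{lem:clusters} and the nonnegativity of the terms of $Q$ (Lemma~\ref{lem:average}) give
\[
Q\le\sum_{\mathcal U}E_{\mathcal U}\le\sum_{\mathcal U\text{ active}}E_{\mathcal U}<\sum_{\mathcal U\text{ active}}Q(Z_{\mathcal U})\le Q ,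
\]
which is again a contradiction.
\end{proof}

\begin{remark}
The full strength of $t\ge8$ is used in the case $|L|\ge2$ of Lemma~\ref{lem:excess}, in the bound $M(K_{\mathcal U})>3$ of \eqref{eq:active}, and in each of the three cases of Lemma~\ref{lem:charge}. Every other numerical inequality in the proof holds for $t\ge6$; the most demanding one is $t-3\ge3$ in Lemma~\ref{lem:disjoint}.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GMO}
J.~Pascal Gollin, Martin Milani\v{c}, Laura Ogrin,
\emph{Minimal toughness in subclasses of weakly chordal graphs},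
arXiv:2603.05100 (2026).
\end{thebibliography}
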